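\title{Affine Baire extensions from the extreme boundary and the Lindel\"of property}

\begin{abstract}
We construct, in ZFC, a Choquet simplex $X$ whose set of extreme points is not Lindel\"of, although every bounded continuous real function on $\operatorname{ext}X$ extends to the pointwise limit of a bounded sequence of continuous affine functions on $X$. The same construction gives real and complex $L_1$-preduals $E$ with the analogous extension property for odd, respectively homogeneous, functions on $\operatorname{ext}B_{E^*}$ and with $\operatorname{ext}B_{E^*}$ not Lindel\"of. If continuous affine extensions are required, then $\operatorname{ext}X$ must be compact for every compact convex set $X$, but the extreme boundary of the dual ball of an $L_1$-predual can still fail to be Lindel\"of.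
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $X$ be a compact convex subset of a real Hausdorff locally convex space and let $\operatorname{ext}X$ be its set of extreme points with the relative topology. Throughout, $\mathbb F$ is $\mathbb R$ or $\mathbb C$, and $S=\{\alpha\in\mathbb F:|\alpha|=1\}$. A function $u\colon X\to\mathbb F$ is \emph{affine} if $u(\lambda x+(1-\lambda)y)=\lambda u(x)+(1-\lambda)u(y)$ for all $x,y\in X$ and $\lambda\in[0,1]$. The \emph{Baire functions} on a compact space form the smallest family of $\mathbb F$-valued functions that contains the continuous functions and is closed under pointwise limits of sequences. Continuous functions are said to be of class $0$, and pointwise limits of sequences of continuous functions of class $1$.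

We study a Dirichlet problem: given a bounded continuous function on $\operatorname{ext}X$, extend it to an affine function on $X$ that is as regular as possible. Every function on the vertices of a triangle has an affine extension. On a square with consecutive vertices $a,b,c,d$ the center is the midpoint of both diagonals, and only functions with $f(a)+f(c)=f(b)+f(d)$ extend. So the problem belongs to those $X$ in which each point is an average of extreme points in one way only. In infinite dimensions this is made precise as follows. For Radon probability measures $\mu,\nu$ on $X$ write $\mu\prec\nu$ if $\int k\,d\mu\le\int k\,d\nu$ for every continuous convex $k\colon X\to\mathbb R$; a measure is \emph{maximal} if it is maximal for this order, the Choquet ordering. A point $x\in X$ is the \emph{barycenter} of $\mu$ if $\ell(x)=\int\ell\,d\mu$ for every continuous linear functional $\ell$. The set $X$ is a (Choquet) \emph{simplex} if each of its points is the barycenter of exactly one maximal Radon probability measure on $X$.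

There is a symmetric counterpart. A Banach space $E$ over $\mathbb F$ is an \emph{$L_1$-predual} if $E^*$ is isometric to $L^1(\mu)$ for some measure $\mu$. The dual unit ball $B_{E^*}$ with the weak$^*$ topology is a compact convex subset of $E^*$, regarded as a real locally convex space. An affine function $u$ on the ball satisfies $u(\varphi)+u(-\varphi)=2u(0)$, so not every function on $\operatorname{ext}B_{E^*}$ can extend; one asks for extensions of the functions that have the symmetry of a linear functional. A function $f\colon\operatorname{ext}B_{E^*}\to\mathbb F$ with $f(\alpha\varphi)=\alpha f(\varphi)$ for all $\alpha\in S$ is called \emph{odd} if $\mathbb F=\mathbb R$ and \emph{homogeneous} if $\mathbb F=\mathbb C$.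

Recall that a topological space is \emph{Lindel\"of} if every open cover has a countable subcover; countable unions of compact sets and closed subspaces of Lindel\"of spaces are Lindel\"of. The following problem is posed by Kalenda and Spurn\'y \cite{KS}.

\medskip
\noindent\textbf{Question.}
\begin{enumerate}
\item[(Q1)] \emph{Let $X$ be a simplex such that each bounded continuous real function on $\operatorname{ext}X$ extends to an affine Baire function on $X$. Is $\operatorname{ext}X$ Lindel\"of?}
\item[(Q2)] \emph{Let $E$ be a real (complex) $L_1$-predual such that each bounded continuous odd (homogeneous) $\mathbb F$-valued function on $\operatorname{ext}B_{E^*}$ extends to an affine Baire function on $B_{E^*}$. Is $\operatorname{ext}B_{E^*}$ Lindel\"of?}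
\end{enumerate}
\medskip

A Baire function is built from countably many continuous functions, and the Lindel\"of property is a countability condition on covers, so one expects a positive answer. The simplest family of examples supports this.

\begin{example}\label{ex:c0}
Let $E=c_0(\Gamma)$ be real, so that $E^*=\ell^1(\Gamma)$ and $\operatorname{ext}B_{E^*}=\{\pm e_\gamma:\gamma\in\Gamma\}$. This set is discrete, because the $\gamma$-th coordinate is weak$^*$ continuous and isolates $\pm e_\gamma$; hence it is Lindel\"of exactly when $\Gamma$ is countable. If $\Gamma$ is countable, a bounded odd $f$ extends to $\varphi\mapsto\sum_\gamma\varphi_\gamma f(e_\gamma)$, the pointwise limit of its continuous partial sums. Let $\Gamma$ be uncountable. Each weak$^*$ neighborhood of $0$ contains all but finitely many of the points $\pm e_\gamma$, so a continuous $u$ on $B_{E^*}$ satisfies $u(e_\gamma)=u(0)=u(-e_\gamma)$ for all but countably many $\gamma$. This property passes to pointwise limits of sequences, so all Baire functions have it, and $f(\pm e_\gamma)=\pm1$ has no Baire extension. For $c_0(\Gamma)$ the extension property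 and the Lindel\"of property are equivalent.
\end{example}

\subsection*{Results}
Both questions have a negative answer. The counterexamples exist in ZFC. For a subspace $H$ of $C(K,\mathbb R)$ containing the constants, the \emph{state space} of $H$ is $\{\varphi\in H^*:\|\varphi\|=\varphi(1)=1\}$ with the weak$^*$ topology.

\begin{theorem}\label{thm:A}
There are a non-Lindel\"of space $Z$ and, for $\mathbb F\in\{\mathbb R,\mathbb C\}$, a Banach space $E=H_{\mathbb F}$ over $\mathbb F$ with the following properties.
\begin{enumerate}
\item[(1)] $E$ is an $L_1$-predual and $\operatorname{ext}B_{E^*}$ is not Lindel\"of. Every bounded continuous odd (respectively homogeneous) $\mathbb F$-valued function on $\operatorname{ext}B_{E^*}$ extends to an affine Baire function on $B_{E^*}$, namely to the restriction of a linear functional on $E^*$ that is the pointwise limit on $E^*$ of a norm-bounded sequence from $E$.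
\item[(2)] The state space $X$ of $H_{\mathbb R}$ is a simplex with $\operatorname{ext}X$ homeomorphic to $Z$, hence not Lindel\"of. Every bounded continuous $f\colon\operatorname{ext}X\to\mathbb R$ extends to an affine function on $X$ that is the pointwise limit of a bounded sequence of continuous affine functions. The extension can be chosen with the same sup-norm as $f$ and depending linearly and positively on $f$.
\end{enumerate}
\end{theorem}

If the extensions are required to be continuous, the two questions separate.

\begin{theorem}\label{thm:B}
\begin{enumerate}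
\item[(1)] Let $X$ be any compact convex set such that each bounded continuous real function on $\operatorname{ext}X$ extends to a continuous affine function on $X$. Then $\operatorname{ext}X$ is compact.
\item[(2)] In both the real and the complex case there is an $L_1$-predual $E$ such that every continuous odd (respectively homogeneous) function on $\operatorname{ext}B_{E^*}$ is the restriction of an element of $E$, viewed as a weak$^*$ continuous linear functional on $E^*$, but $\operatorname{ext}B_{E^*}$ is not Lindel\"of.
\end{enumerate}
\end{theorem}

Thus for simplices Theorem~\ref{thm:A}(2) is sharp with respect to Baire classes: extensions of class $0$ force compactness, while extensions of class $1$ do not even force the Lindel\"of property. For dual balls, Theorem~\ref{thm:B}(2) is a second, independent counterexample to (Q2).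

\subsection*{The idea}
In Example~\ref{ex:c0} the extension fails because an uncountable discrete space carries too many continuous functions. A counterexample needs a non-Lindel\"of boundary with few of them. For Theorem~\ref{thm:A} the boundary is $Z=[0,1]\times\{1,-1\}$ with a locally compact topology in which compact sets are countable, which rules out the Lindel\"of property. A transfinite construction of van Douwen type makes this topology so tight that a bounded continuous function on $Z$ differs from a function lifted from $[0,1]$ at countably many points only. We compactify $Z$ by a third copy of the interval and declare $(x,0)$ to be the midpoint of $(x,1)$ and $(x,-1)$. Section~\ref{sec:mid} shows that such midpoint relations produce simplices and $L_1$-preduals, and reduces Theorem~\ref{thm:A} to an approximation property. Sections~\ref{sec:double} and~\ref{sec:approx} identify the topological condition on $Z$ that yields this property, and Section~\ref{sec:construct} constructs the topology. Section~\ref{sec:cont} proves Theorem~\ref{thm:B} and depends only on Section~\ref{sec:prelim}.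

\section{Spaces of measures}\label{sec:prelim}

Let $K$ be a nonempty compact Hausdorff space. We write $M(K)=M_{\mathbb F}(K)$ for the space of $\mathbb F$-valued Radon measures on $K$ with the total variation norm; by the Riesz theorem it is the dual of $C(K)=C(K,\mathbb F)$ under the pairing $\int h\,d\mu$. The variation $|\mu|$ of $\mu\in M(K)$ is \emph{inner regular}: $|\mu|(A)=\sup\{|\mu|(L):L\subset A\text{ compact}\}$ for Borel $A$. We write $\varepsilon_t$ for the Dirac measure at $t$, $\mu|_A$ for the measure $\mu(\,\cdot\,\cap A)$, and $\mu=w|\mu|$, with $w$ Borel and $|w|=1$, for the polar decomposition. If $H$ is a subspace of $C(K)$, then $\mu|_H\in H^*$ is the functional $h\mapsto\int h\,d\mu$ and $H^\perp=\{\mu:\mu|_H=0\}$. By the Hahn--Banach theorem every $\varphi\in H^*$ equals $\mu|_H$ for some $\mu$ with $\|\mu\|=\|\varphi\|$. We shall use twice the following equality case: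
\begin{equation}\label{eq:equality}
\text{if }\|\mu\|\le1,\ |f|\le1\text{ and }\textstyle\int f\,d\mu=1,\text{ then }\|\mu\|=1\text{ and }fw=1\ \ |\mu|\text{-a.e.}
\end{equation}
Indeed, $1=\int\operatorname{Re}(fw)\,d|\mu|\le\|\mu\|\le1$ forces $\operatorname{Re}(fw)=1$ almost everywhere, and $|fw|\le1$.

The real space $M_{\mathbb R}(K)$ is a Banach lattice whose norm is additive on positive elements. A Banach lattice with this property is an \emph{AL-space}, and Kakutani's theorem states that every AL-space is lattice isometric to $L^1_{\mathbb R}(\mu)$ for some measure $\mu$. This is how we recognize $L_1$-preduals.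

\begin{lemma}\label{lem:L1}
Let $N$ be a norm-closed vector sublattice of $M_{\mathbb R}(K)$. Then $N$ is isometric to a real space $L^1(\mu)$, and $N+iN\subset M_{\mathbb C}(K)$ is isometric to a complex space $L^1(\mu)$.
\end{lemma}

\begin{proof}
$N$ is an AL-space, so there is a lattice isometry $U$ of $N$ onto some $L^1_{\mathbb R}(\mu)$. The map $\lambda_1+i\lambda_2\mapsto U\lambda_1+iU\lambda_2$ is a complex linear bijection of $N+iN$ onto $L^1_{\mathbb C}(\mu)$, and we show that it preserves norms. Fix a dense sequence $(\theta_j)$ in $[0,2\pi]$ and let $s_n\in N$ be the lattice supremum of the measures $\cos\theta_j\,\lambda_1+\sin\theta_j\,\lambda_2$, $j\le n$. Write $\lambda_k=g_k\rho$ with $\rho=|\lambda_1|+|\lambda_2|$. The density of $s_n$ is $\max_{j\le n}(\cos\theta_j\,g_1+\sin\theta_j\,g_2)$; it tends pointwise to $|g_1+ig_2|$ and is dominated by $|g_1|+|g_2|$. Hence $\|s_n\|\to\|\lambda_1+i\lambda_2\|$. Since $U$ preserves finite suprema, $Us_n=\max_{j\le n}(\cos\theta_j\,U\lambda_1+\sin\theta_j\,U\lambda_2)$, and dominated convergence in $L^1(\mu)$ gives $\|Us_n\|\to\|U\lambda_1+iU\lambda_2\|$. As $\|Us_n\|=\|s_n\|$,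 the two limits agree.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $N\ne\{0\}$ be a linear subspace of $M(K)$ such that $\nu|_A\in N$ whenever $\nu\in N$ and $A$ is Borel. Then $\operatorname{ext}B_N=\{\alpha\varepsilon_t:\alpha\in S,\ t\in K,\ \varepsilon_t\in N\}$.
\end{lemma}

For $N=M(K)$ this is the Arens--Kelley theorem.

\begin{proof}
Let $\nu$ be extreme; then $\|\nu\|=1$. If $0<r=|\nu|(A)<1$ for a Borel set $A$, then $\nu=r\,(\nu|_A/r)+(1-r)\,(\nu|_{K\setminus A}/(1-r))$ is a convex combination of two different elements of $B_N$, which is impossible. So $|\nu|$ takes only the values $0$ and $1$. Two points of its support would have disjoint neighborhoods of measure $1$, so the support is one point $t$, and $\nu=\alpha\varepsilon_t$ with $\alpha\in S$ and $\varepsilon_t=\bar\alpha\nu\in N$. Conversely, if $\alpha\varepsilon_t=\frac12(\nu_1+\nu_2)$ with $\nu_j\in B_N$, then $\alpha$ is the mean of the numbers $\nu_j(\{t\})$ of modulus at most $1$. So $\nu_j(\{t\})=\alpha$, and $\|\nu_j\|\le1$ leaves no mass elsewhere.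
\end{proof}

To recognize simplices we use the \emph{Choquet--Meyer theorem} (\cite[\S10]{Phelps}, \cite[Ch.~II, \S3]{Alfsen}): let the compact convex set $X$ lie in a closed hyperplane missing the origin, and let $P=\{rx:r\ge0,\ x\in X\}$; then $X$ is a simplex if and only if $P-P$, ordered by the cone $P$, is a vector lattice.

\section{Midpoint spaces}\label{sec:mid}

We want simplices with a prescribed noncompact boundary $Z$. Take a compact space $K\supset Z$. The Dirac measures at all points of $K$ are extreme among the probability measures on $K$. To remove a point $c\in K\setminus Z$ from the boundary, we keep only those continuous functions whose value at $c$ is the mean of their values at two chosen points of $Z$.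

\begin{definition}\label{def:mid}
A \emph{midpoint space} is a nonempty compact Hausdorff space $K$ with a subset $F$ and, for each $c\in F$, two distinct points $c^+,c^-$ of $Z=K\setminus F$, such that different $c$ give different sets $\{c^+,c^-\}$. Put
\begin{align*}
H_{\mathbb F}&=\{h\in C(K,\mathbb F):h(c)=\tfrac12(h(c^+)+h(c^-))\text{ for all }c\in F\},\\
N_{\mathbb F}&=\{\nu\in M_{\mathbb F}(K):\nu(\{c\})=0\text{ for all }c\in F\}.
\end{align*}
For $f\colon Z\to\mathbb F$ define $\tilde f\colon K\to\mathbb F$ by $\tilde f=f$ on $Z$ and $\tilde f(c)=\frac12(f(c^+)+f(c^-))$ for $c\in F$.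
\end{definition}

$H_{\mathbb F}$ is a closed subspace of $C(K,\mathbb F)$ containing the constants. A functional on $H_{\mathbb F}$ does not change when an atom at $c$ is split equally between $c^+$ and $c^-$, so each functional is represented by a measure in $N_{\mathbb F}$. If the relations are too many, $H_{\mathbb F}$ may be too small for this representation to be unique. We therefore consider two conditions, uniqueness and approximation. Here $C_b(Z,\mathbb F)$ is the space of bounded continuous functions with the sup-norm.
\begin{enumerate}
\item[(U)] $N_{\mathbb R}\cap H_{\mathbb R}^\perp=\{0\}$.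
\item[(A)] For each $f\in C_b(Z,\mathbb R)$ there is a bounded sequence in $H_{\mathbb R}$ converging to $\tilde f$ pointwise on $K$.
\end{enumerate}

\begin{proposition}\label{prop:dual}
Let $K$ be a midpoint space satisfying \textup{(U)}, and write $H=H_{\mathbb F}$, $N=N_{\mathbb F}$.
\begin{enumerate}
\item[(1)] The map $\nu\mapsto\nu|_H$ is a linear isometry of $N$ onto $H^*$, and $H$ is an $L_1$-predual. We identify $H^*$ with $N$.
\item[(2)] $\operatorname{ext}B_{H^*}=\{\alpha\varepsilon_z:\alpha\in S,\ z\in Z\}$, and $z\mapsto\varepsilon_z$ is a homeomorphism of $Z$ onto a relatively closed subset of $\operatorname{ext}B_{H^*}$.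
\item[(3)] The state space $X$ of $H_{\mathbb R}$ consists of the probability measures in $N_{\mathbb R}$. It is a simplex, and $z\mapsto\varepsilon_z$ is a homeomorphism of $Z$ onto $\operatorname{ext}X$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) If $\nu\in N_{\mathbb C}$ annihilates $H_{\mathbb C}\supset H_{\mathbb R}$, then its real and imaginary parts lie in $N_{\mathbb R}\cap H_{\mathbb R}^\perp$. So (U) gives $N\cap H^\perp=\{0\}$ for both fields, and $\nu\mapsto\nu|_H$ is injective on $N$. For $\mu\in M(K)$ the set $F_\mu=\{c\in F:\mu(\{c\})\ne0\}$ is countable. Put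
\[
R\mu=\mu|_{K\setminus F_\mu}+\sum_{c\in F_\mu}\mu(\{c\})\,\tfrac12(\varepsilon_{c^+}+\varepsilon_{c^-}).
\]
Then $R\mu\in N$ because $c^\pm\notin F$; next $\|R\mu\|\le|\mu|(K\setminus F_\mu)+|\mu|(F_\mu)=\|\mu\|$; and $(R\mu)|_H=\mu|_H$ by the definition of $H$. Given $\varphi\in H^*$, take $\mu$ with $\mu|_H=\varphi$ and $\|\mu\|=\|\varphi\|$. Then $R\mu\in N$ represents $\varphi$ and $\|\varphi\|\le\|R\mu\|\le\|\mu\|=\|\varphi\|$. So the map is onto, and it is isometric because $R\mu$ is the only element of $N$ that represents $\varphi$. The space $N_{\mathbb R}$ is norm closed, and it is a sublattice since $|\nu|(\{c\})=|\nu(\{c\})|$; also $N_{\mathbb C}=N_{\mathbb R}+iN_{\mathbb R}$. Lemma~\ref{lem:L1} applies.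

(2) $N$ is stable under $\nu\mapsto\nu|_A$, and $\varepsilon_t\in N$ exactly when $t\in Z$, so Lemma~\ref{lem:ext} describes the extreme points. The map $j\colon K\to(H^*,w^*)$, $j(t)=\varepsilon_t|_H$, is continuous. Under the identification $H^*=N$ we have $j(z)=\varepsilon_z$ for $z\in Z$ and $j(c)=\frac12(\varepsilon_{c^+}+\varepsilon_{c^-})$ for $c\in F$. These measures are pairwise different by Definition~\ref{def:mid}, so $j$ is injective, hence a homeomorphism of the compact space $K$ onto its image. Finally $j(Z)=\{\varphi\in\operatorname{ext}B_{H^*}:\varphi(1)=1\}$ is relatively closed in $\operatorname{ext}B_{H^*}$.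

(3) We have $X=\{\varphi\in B_{H_{\mathbb R}^*}:\varphi(1)=1\}$, which is weak$^*$ compact and convex. By \eqref{eq:equality} with $f=1$, its elements are the probability measures in $N_{\mathbb R}$. It lies in the hyperplane $\{\varphi(1)=1\}$ and generates the cone $P$ of positive measures in $N_{\mathbb R}$. Since $N_{\mathbb R}$ is a sublattice of $M_{\mathbb R}(K)$, we have $P-P=N_{\mathbb R}$, and the order given by $P$ is the lattice order of measures. By the Choquet--Meyer theorem $X$ is a simplex. If a point of $X$ is the midpoint of $\varphi_1,\varphi_2\in B_{H_{\mathbb R}^*}$, then $\varphi_1(1)=\varphi_2(1)=1$, so $\varphi_1,\varphi_2\in X$. Therefore $\operatorname{ext}X=X\cap\operatorname{ext}B_{H_{\mathbb R}^*}=j(Z)$.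
\end{proof}

An affine extension of $f$ to $X$ has no choice at the points $j(c)$: its value is $\tilde f(c)$. This gives a necessary condition for the extension property, and (A) is a strong form of it that is sufficient.

\begin{lemma}\label{lem:necessary}
Let $K$ be a midpoint space satisfying \textup{(U)}. If $f\colon Z\cong\operatorname{ext}X\to\mathbb R$ extends to an affine Baire function $u$ on $X$, then $\tilde f$ is a Baire function on $K$.
\end{lemma}

\begin{proof}
With $j$ as above, $u\circ j=\tilde f$ because $u$ is affine. The functions $v$ on $X$ with $v\circ j$ Baire include the continuous ones and are closed under pointwise limits of sequences.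
\end{proof}

\begin{proposition}\label{prop:extension}
Let $K$ be a midpoint space satisfying \textup{(U)} and \textup{(A)} such that $Z$ is not Lindel\"of. Then $Z$ and $H_{\mathbb F}$ have all the properties stated in Theorem~\ref{thm:A}.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:dual}, $H=H_{\mathbb F}$ is an $L_1$-predual, $X$ is a simplex with $\operatorname{ext}X\cong Z$, and $\operatorname{ext}B_{H^*}$ has a closed subspace homeomorphic to $Z$, so it is not Lindel\"of.

Let $f\in C_b(Z,\mathbb F)$. Applying (A) to the real and imaginary parts of $f$, we get a bounded sequence $(h_n)$ in $H$ with $h_n\to\tilde f$ pointwise on $K$. In particular $\tilde f$ is a bounded Borel function, and by dominated convergence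
\[
\Phi_f(\nu):=\int_K\tilde f\,d\nu=\lim_n\int_Kh_n\,d\nu\qquad(\nu\in N=H^*).
\]
So $\Phi_f$ is a linear functional on $H^*$, it is the pointwise limit of the bounded sequence $(h_n)$ of weak$^*$ continuous functionals, and $\Phi_f(\varepsilon_z)=f(z)$ for $z\in Z$.

For $\mathbb F=\mathbb R$ the function $\Phi_f|_X$ extends $f$ from $\operatorname{ext}X\cong Z$ and is the pointwise limit of the continuous affine functions $h_n|_X$, which are bounded by $\sup_n\|h_n\|$. The map $f\mapsto\tilde f$ is linear, positive and preserves the sup-norm, and the elements of $X$ are probability measures. Hence $f\mapsto\Phi_f|_X$ is linear and positive with $\sup_X|\Phi_f|\le\|f\|$, and equality holds since $\Phi_f|_X$ extends $f$.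

Let $f$ be bounded, continuous and odd (homogeneous) on $\operatorname{ext}B_{H^*}$. Then $f_0(z)=f(\varepsilon_z)$ defines $f_0\in C_b(Z,\mathbb F)$, and $\Phi_{f_0}(\alpha\varepsilon_z)=\alpha f(\varepsilon_z)=f(\alpha\varepsilon_z)$ for $\alpha\in S$, $z\in Z$. So $\Phi_{f_0}|_{B_{H^*}}$ is an affine Baire extension of $f$ of the required form.
\end{proof}

The case of a single midpoint shows how class $1$ extensions arise and what a counterexample has to avoid.

\begin{example}\label{ex:one}
Let $Y$ be a locally compact, noncompact Hausdorff space with one-point compactification $Y\cup\{c\}$. Let $K=Y\cup\{c\}\cup\{a,b\}$ with $a,b$ isolated, $F=\{c\}$, $c^+=a$, $c^-=b$. Then $H_{\mathbb R}$ is the kernel of $\varepsilon_a+\varepsilon_b-2\varepsilon_c$, so $H_{\mathbb R}^\perp$ consists of the multiples of this measure and (U) holds. We obtain a simplex $X$ with $\operatorname{ext}X\cong Z=Y\cup\{a,b\}$.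

Take $Y=\mathbb N$. Then $X$ is the set of probability vectors on $\mathbb N\cup\{a,b\}$, with a topology in which $\varepsilon_m\to\frac12(\varepsilon_a+\varepsilon_b)$. For a bounded $f$ on $Z$ let $h_n=f$ on $\{a,b,1,\dots,n\}$ and $h_n=\frac12(f(a)+f(b))$ on the rest of $K$. Then $h_n\in H_{\mathbb R}$, $\|h_n\|\le\|f\|$ and $h_n\to\tilde f$. So (A) holds; $\tilde f$ is of class $1$, and it is continuous only if $f(m)\to\frac12(f(a)+f(b))$.

Now let $Y$ be arbitrary and suppose that $X$ has the extension property of (Q1). Apply Lemma~\ref{lem:necessary} to $f=1_{\{a,b\}}$: the function $\tilde f$ is Baire, equals $1$ at $c$ and $0$ on $Y$. For each Baire function $v$ on $K$ there are continuous $g_1,g_2,\dots$ such that $v(s)=v(t)$ whenever $g_n(s)=g_n(t)$ for all $n$, since this property holds for continuous $v$ and passes to limits of sequences. For $v=\tilde f$ this covers $Y$ by the sets $\{t\in K:|g_n(t)-g_n(c)|\ge1/m\}$, which are compact subsets of $Z$. Hence $Z$ is a countable union of compact sets, so it is Lindel\"of.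
\end{example}

With one midpoint, then, the answer to (Q1) is yes, however few continuous functions $Y$ carries. The reason is that a continuous function on $Z$ separates the endpoints $a,b$ from the points that accumulate at $c$. Below we use a continuum of midpoints, and the endpoints are themselves the points that accumulate. A continuous function on $Z$ can still behave freely at countably many pairs of endpoints, and these are corrected as in the case $Y=\mathbb N$; the topology has to prevent free behavior at uncountably many pairs.

\section{The doubled interval}\label{sec:double}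

Let $I=[0,1]$ with its usual topology; a bar denotes closure in $I$. Put $Z=I\times\{1,-1\}$, $\pi(x,s)=x$ and $\sigma(x,s)=(x,-s)$. A function $k$ on $Z$ is \emph{$\sigma$-odd} if $k\circ\sigma=-k$.

\begin{definition}\label{def:adm}
A topology $\tau$ on $Z$ is \emph{admissible} if each $z\in Z$ has a decreasing neighborhood base $(V_n(z))_{n\ge1}$ such that
\begin{enumerate}
\item[(a)] each $V_n(z)$ is open, compact and countable, $V_n(\sigma z)=\sigma V_n(z)$, and $V_n(z)\cap\sigma V_n(z)=\emptyset$;
\item[(b)] $\pi\colon Z\to I$ is continuous and $\sigma$ is a homeomorphism.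
\end{enumerate}
\end{definition}

The discrete topology is admissible, with $V_n(z)=\{z\}$. In this section $\tau$ is any admissible topology. It is Hausdorff: points with different projections are separated by preimages under $\pi$ of disjoint open sets, and $z,\sigma z$ by $V_1(z),\sigma V_1(z)$. Consequently $Z$ is locally compact, each $V_n(z)$ is clopen, and $\bigcap_nV_n(z)=\{z\}$. A compact subset of $Z$ is covered by finitely many $V_1(z)$, so it is countable. The uncountable space $Z$ is covered by the countable open sets $V_1(z)$, so
\begin{equation}\label{eq:notL}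
Z\text{ is not Lindel\"of.}
\end{equation}

We now add the midpoints. A net in $Z$ that leaves every compact set should converge to $(x,0)$ when its projection converges to $x$. Let $\widehat Z=Z\cup\{\infty\}$ be the one-point compactification, let $F=I\times\{0\}$ and $K=Z\cup F$, and give $K$ the topology induced by the injection
\[
e\colon K\to I\times\widehat Z,\qquad e(z)=(\pi(z),z)\ \ (z\in Z),\qquad e(x,0)=(x,\infty).
\]
The image $e(K)$ is closed. Indeed, let a net $(x_i,w_i)$ in $e(K)$ converge to $(x,w)$. If $w=\infty$, then $(x,w)=e(x,0)$. If $w\in Z$, then eventually $w_i\in Z$ and $x_i=\pi(w_i)\to\pi(w)$, so $(x,w)=e(w)$. Thus $K$ is compact Hausdorff. For $U\in\tau$ we have $e(U)=e(K)\cap(I\times U)$, and $e|_Z$ is $\tau$-continuous by (b); so $Z$ is an open subspace of $K$ with topology $\tau$. The map $x\mapsto(x,0)$ is a homeomorphism of $I$ onto $F$, and $\pi$ extends continuously to $K$ by $\pi(x,0)=x$, the first coordinate of $e$. A function in $C_0(Z)$ is continuous on $\widehat Z$ with value $0$ at $\infty$, so its extension by $0$ on $F$ is continuous on $K$.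

With $(x,0)^\pm=(x,\pm1)$ the space $K$ is a midpoint space, and
\[
H_{\mathbb F}=\{h\in C(K,\mathbb F):h(x,0)=\tfrac12(h(x,1)+h(x,-1))\text{ for all }x\in I\}.
\]
Two kinds of functions lie in $H_{\mathbb F}$: the functions $q\circ\pi$ with $q\in C(I)$, and the $\sigma$-odd functions in $C_0(Z)$, extended by $0$ on $F$. Among the latter are, by (a),
\[
k_{x,n}=1_{V_n(x,1)}-1_{V_n(x,-1)}.
\]

\begin{lemma}\label{lem:U}
For every admissible topology, $K$ satisfies \textup{(U)}.
\end{lemma}

\begin{proof}
Let $\nu\in N_{\mathbb R}\cap H_{\mathbb R}^\perp$. As $n\to\infty$, $k_{x,n}\to1_{\{(x,1)\}}-1_{\{(x,-1)\}}$ pointwise and boundedly, so $\nu(\{(x,1)\})=\nu(\{(x,-1)\})$. Testing with $q\circ\pi$ shows that the image measure $\pi_*\nu$ is zero. Hence $0=\nu(\pi^{-1}(x))=2\nu(\{(x,1)\})+\nu(\{(x,0)\})$, and the last term vanishes since $\nu\in N_{\mathbb R}$. So $\nu$ has no atoms in $Z$. By inner regularity $|\nu|(Z)$ is the supremum of $|\nu|(L)$ over compact $L\subset Z$; these $L$ are countable, so $|\nu|(Z)=0$. Thus $\nu$ is carried by $F$, where $\pi$ is a homeomorphism onto $I$, and $\pi_*\nu=0$ gives $\nu=0$.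
\end{proof}

By \eqref{eq:notL}, Lemma~\ref{lem:U} and Proposition~\ref{prop:extension}, Theorem~\ref{thm:A} follows once we find an admissible topology with (A). The next remark shows what this demands.

\begin{remark}\label{rem:necessary}
Every Baire function $v$ on $K$ satisfies $v(x,1)=v(x,0)=v(x,-1)$ for all but countably many $x$. For continuous $v$, the function $k=v-v(\,\cdot\,,0)\circ\pi$ is continuous on $K$ and vanishes on $F$, so the sets $\{|k|\ge1/m\}$ are compact subsets of $Z$, hence countable; and the property passes to limits of sequences. By Lemma~\ref{lem:necessary}, the extension property of (Q1) requires of every $f\in C_b(Z,\mathbb R)$ that $f(x,1)=f(x,-1)$ for all but countably many $x$, and that $x\mapsto\tilde f(x,0)$ be a Baire function on $I$. For the discrete topology the function $f(x,s)=s$ violates the first requirement.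
\end{remark}

\section{A closure condition that gives approximation}\label{sec:approx}

A continuous real function $f$ separates the closed sets $\{f\le p\}$ and $\{f\ge q\}$ for $p<q$. To limit the continuous functions on $Z$, we require that disjoint closed sets be almost separated already in $I$:
\begin{enumerate}
\item[(c)] if $A,B\subset Z$ and $\overline{\pi(A)}\cap\overline{\pi(B)}$ is uncountable, then $\operatorname{cl}_\tau A\cap\operatorname{cl}_\tau B\ne\emptyset$.
\end{enumerate}
One cannot replace ``uncountable'' by ``nonempty'': $V_1(z)$ and $\sigma V_1(z)$ are disjoint closed sets with the same projection.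

\begin{lemma}\label{lem:auto}
Let $\tau$ satisfy \textup{(c)}, let $f\in C_b(Z,\mathbb R)$ and $g(x)=\frac12(f(x,1)+f(x,-1))$ for $x\in I$. There is a countable set $C\subset I$ such that $f(x,1)=f(x,-1)$ for $x\in I\setminus C$ and $g$ is continuous at every point of $I\setminus C$.
\end{lemma}

\begin{proof}
For rationals $p<q$ the sets $A_p=\{f\le p\}$ and $B_q=\{f\ge q\}$ are closed and disjoint, so $\overline{\pi(A_p)}\cap\overline{\pi(B_q)}$ is countable by (c). Let $C$ be the union of these sets over all rationals $p<q$, and let $x\in I\setminus C$.

If $f(x,s)<f(x,-s)$ for some $s$, choose rationals $p<q$ between the two values. Then $x\in\pi(A_p)\cap\pi(B_q)\subset C$, a contradiction. So $f(x,1)=f(x,-1)=g(x)$.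

If $g$ is discontinuous at $x$, there are $\delta>0$ and $x_n\to x$ with $g(x_n)\ge g(x)+\delta$ for all $n$ or $g(x_n)\le g(x)-\delta$ for all $n$. In the first case the larger of $f(x_n,1)$, $f(x_n,-1)$ is at least $g(x)+\delta$, so for rationals $g(x)<p<q<g(x)+\delta$ we get $x\in\pi(A_p)\cap\overline{\pi(B_q)}\subset C$. In the second case the smaller of the two values is at most $g(x)-\delta$, and for $g(x)-\delta<p<q<g(x)$ we get $x\in\overline{\pi(A_p)}\cap\pi(B_q)\subset C$. Both are contradictions.
\end{proof}

We recall the \emph{Lebesgue--Hausdorff theorem}: a function $g\colon I\to\mathbb R$ such that $g^{-1}(U)$ is an $F_\sigma$ set for each open $U\subset\mathbb R$ is the pointwise limit of a sequence of continuous functions.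

\begin{proposition}\label{prop:A}
If $\tau$ is admissible and satisfies \textup{(c)}, then $K$ satisfies \textup{(A)}.
\end{proposition}

\begin{proof}
Let $f\in C_b(Z,\mathbb R)$ and take $g$, $C$ from Lemma~\ref{lem:auto}. Put $k=\frac12(f-f\circ\sigma)$ on $Z$ and $k=0$ on $F$. Then $\tilde f=g\circ\pi+k$ on $K$, and we approximate the two terms by the two kinds of functions in $H_{\mathbb R}$.

For open $U\subset\mathbb R$, each point of $g^{-1}(U)\setminus C$ is a continuity point of $g$, hence interior to $g^{-1}(U)$. So $g^{-1}(U)$ is the union of an open set and a countable set, and is $F_\sigma$. By the Lebesgue--Hausdorff theorem there are $g_n\in C(I)$ with $g_n\to g$ pointwise. Since $|g|\le\|f\|$, truncation at $\pm\|f\|$ gives $\|g_n\|\le\|f\|$.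

The function $k$ is continuous and $\sigma$-odd on $Z$. The set $G=\{k\ne0\}$ is open in $Z$, $\sigma$-invariant, and countable because $G\subset\pi^{-1}(C)$. If $G=\emptyset$, put $k_n=0$. Otherwise list $G=\{z_1,z_2,\dots\}$, with repetitions if necessary, choose basic neighborhoods $V^i\subset G$ of $z_i$, and let $G_n=\bigcup_{i\le n}(V^i\cup\sigma V^i)$. The sets $G_n$ are compact, clopen and $\sigma$-invariant, and they increase to $G$. So $k_n=k1_{G_n}$ is $\sigma$-odd, continuous with compact support, $\|k_n\|\le\|f\|$, and $k_n\to k$ pointwise.

Now $h_n=g_n\circ\pi+k_n\in H_{\mathbb R}$, $\|h_n\|\le2\|f\|$, and $h_n\to\tilde f$ pointwise on $K$.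
\end{proof}

\section{Construction of the topology}\label{sec:construct}

\begin{proposition}\label{prop:top}
There is an admissible topology on $Z$ that satisfies \textup{(c)}.
\end{proposition}

Two features of $I$ make the construction possible. Since $I$ is separable and metrizable, (c) reduces to countable sets $A,B$, and there are only $\mathfrak c=2^{\aleph_0}$ such pairs. Since an uncountable closed subset of $I$ has $\mathfrak c$ points, each pair can be given its own point $x\in\overline{\pi(A)}\cap\overline{\pi(B)}$, and we make $(x,1)$ a limit of both $A$ and $B$. The points are treated in a well-order so that the neighborhoods of the points of $A\cup B$ are defined before those of $(x,\pm1)$.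

Figure~\ref{fig:stage} shows one step for the pair $A=(\mathbb Q\cap I)\times\{1\}$, $B=(\mathbb Q\cap I)\times\{-1\}$. A sequence $a_1,a_2,\dots$, taken alternately from $A$ and $B$, is made to converge to $(x,1)$. After this step the function $f(x,s)=s$ of Remark~\ref{rem:necessary} is discontinuous, since $f(a_n)=(-1)^{n+1}$. The mirror sequence $\sigma a_n$ converges to $(x,-1)$. The two points remain separated because the projections $\pi(a_n)$ lie in disjoint intervals, so that no $a_m$ is a mirror point $\sigma a_k$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}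
\draw (-0.7,2)--(7.9,2) node[right]{$I\times\{1\}$};
\draw (-0.7,1)--(7.9,1) node[right]{$I\times\{-1\}$};
\draw (-0.7,0)--(7.9,0) node[right]{$I$};
\draw[dotted] (0,-0.1)--(0,2);
\fill (0,2) circle (2.6pt) (6,2) circle (2pt) (2.8,1) circle (2pt) (1.3,2) circle (2pt) (0.6,1) circle (2pt) (0.27,2) circle (2pt);
\draw[fill=white] (0,1) circle (2.6pt) (6,1) circle (2pt) (2.8,2) circle (2pt) (1.3,1) circle (2pt) (0.6,2) circle (2pt) (0.27,1) circle (2pt);
\draw[line width=2pt] (4.5,0)--(7.5,0) (2.1,0)--(3.5,0) (0.98,0)--(1.62,0) (0.45,0)--(0.75,0) (0.2,0)--(0.34,0);
\node[above] at (6,2) {$a_1$}; \node[below] at (2.8,1) {$a_2$}; \node[above] at (1.3,2) {$a_3$}; \node[below] at (0.6,1) {$a_4$};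
\node[above left] at (0,2) {$(x,1)$}; \node[below left] at (0,1) {$(x,-1)$}; \node[below] at (0,-0.1) {$x$};
\node[below] at (6,0) {$J_1$}; \node[below] at (2.8,0) {$J_2$}; \node[below] at (1.3,0) {$J_3$};
\end{tikzpicture}
\caption{One step of the construction of the topology on $Z=I\times\{1,-1\}$, drawn for isolated points $a_n$. The black points form the neighborhood $V_1(x,1)$, which contains points of both levels; the white points form its mirror image $V_1(x,-1)$. The point $a_n$ lies over the interval $J_n$, and the $J_n$ are disjoint and shrink to $x$. In general $a_n$ is replaced by a compact open neighborhood $W_n$ lying over $J_n$.}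
\label{fig:stage}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:top}]
\emph{Bookkeeping.} Identify $\mathfrak c$ with the least ordinal of its cardinality and enumerate $I=\{p_\xi:\xi<\mathfrak c\}$ without repetitions. There are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ pairs $(A,B)$ of countable subsets of $Z$ with $\overline{\pi(A)}\cap\overline{\pi(B)}$ uncountable. List them as $(A_\zeta,B_\zeta)$, $\zeta<\mathfrak c$, with repetitions allowed. By recursion choose pairwise distinct ordinals $\xi(\zeta)<\mathfrak c$ with
\begin{equation}\label{eq:xi}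
p_{\xi(\zeta)}\in\overline{\pi(A_\zeta)}\cap\overline{\pi(B_\zeta)},\qquad\pi(A_\zeta\cup B_\zeta)\subset\{p_\eta:\eta<\xi(\zeta)\}.
\end{equation}
This is possible. The cofinality of $\mathfrak c$ is uncountable, so the indices of the countably many points of $\pi(A_\zeta\cup B_\zeta)$ are bounded by some $\beta<\mathfrak c$. Fewer than $\mathfrak c$ indices are at most $\beta$ or have been used before stage $\zeta$, while the closed set in \eqref{eq:xi} has $\mathfrak c$ points.

\emph{The recursion.} Put $Z_\xi=\pi^{-1}(\{p_\eta:\eta<\xi\})$ for $\xi\le\mathfrak c$. At stage $\xi<\mathfrak c$ we define sets $V_n(p_\xi,s)\subset Z_{\xi+1}$ that contain $(p_\xi,s)$ and decrease in $n$. Once this is done for all stages below $\xi$, let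
\[
\tau_\xi=\{U\subset Z_\xi:\text{for each }z\in U\text{ there is }n\text{ with }V_n(z)\subset U\}.
\]
This is a topology on $Z_\xi$; it is closed under finite intersections because the $V_n(z)$ decrease. Let $\eta<\xi$. Since $V_n(z)\subset Z_\eta$ for $z\in Z_\eta$, the set $Z_\eta$ is $\tau_\xi$-open, and a subset of $Z_\eta$ is in $\tau_\xi$ if and only if it is in $\tau_\eta$. So $(Z_\eta,\tau_\eta)$ is an open subspace of $(Z_\xi,\tau_\xi)$, and its open sets and compact sets stay open and compact at all later stages. We maintain, for all $z\in Z_\xi$ and all $n$: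
\begin{enumerate}
\item[(i)] $V_n(z)$ is $\tau_\xi$-open, $\tau_\xi$-compact and countable, $V_n(\sigma z)=\sigma V_n(z)$, and $V_n(z)\cap\sigma V_n(z)=\emptyset$;
\item[(ii)] for every open $J\subset I$ containing $\pi(z)$ there is $m$ with $V_m(z)\subset\pi^{-1}(J)$.
\end{enumerate}
By the preceding remark, a point that satisfies (i) and (ii) at one stage satisfies them at all later stages. So nothing has to be checked at limit ordinals, and in passing from $\xi$ to $\xi+1$ only the two new points over $x=p_\xi$ matter.

\emph{Stage $\xi$.} If $\xi$ is not of the form $\xi(\zeta)$, let $V_n(x,s)=\{(x,s)\}$; then (i) and (ii) hold. Let $\xi=\xi(\zeta)$. By \eqref{eq:xi}, $A_\zeta\cup B_\zeta\subset Z_\xi$, and $x$ lies in the closures of $\pi(A_\zeta)$ and $\pi(B_\zeta)$ but in neither set. So we can choose successively $a_n\in A_\zeta$ for odd $n$ and $a_n\in B_\zeta$ for even $n$ such that $r_n=|\pi(a_n)-x|$ satisfies $0<r_{n+1}<r_n/2$ and $r_1>0$. Let $J_n=\{y\in I:|y-\pi(a_n)|<r_n/4\}$. The points of $J_n$ have distance from $x$ in $(\frac34r_n,\frac54r_n)$, and $\frac54r_m<\frac58r_n<\frac34r_n$ for $m>n$. Hence the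 $J_n$ are pairwise disjoint, do not contain $x$, and every neighborhood of $x$ contains all but finitely many of them. By (ii) for $a_n$ choose $W_n=V_{j_n}(a_n)\subset\pi^{-1}(J_n)$, and define
\[
V_n(x,1)=\{(x,1)\}\cup\bigcup_{m\ge n}W_m,\qquad V_n(x,-1)=\sigma V_n(x,1).
\]
By (i), $\sigma W_m=V_{j_m}(\sigma a_m)$ is again a basic set lying over $J_m$, so each verification below for $(x,1)$ applies to $(x,-1)$ with $\sigma W_m$ in place of $W_m$.

The set $V_n(x,1)$ is countable. It is $\tau_{\xi+1}$-open: its point $(x,1)$ has the basic set $V_n(x,1)$, and its other points lie in the open sets $W_m$. It is compact: in an open cover, a member containing $(x,1)$ contains $V_m(x,1)$ for some $m\ge n$, and the rest lies in the compact set $W_n\cup\dots\cup W_{m-1}\subset V_n(x,1)$. It is disjoint from $V_n(x,-1)$: the points over $x$ in the two sets are $(x,1)$ and $(x,-1)$, and $W_m\cap\sigma W_k=\emptyset$, for $m\ne k$ because $J_m\cap J_k=\emptyset$ and for $m=k$ by (i). Finally (ii) holds because $\pi(V_n(x,1))\subset\{x\}\cup\bigcup_{m\ge n}J_m$.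

\emph{The topology.} Let $\tau=\tau_{\mathfrak c}$ on $Z=Z_{\mathfrak c}$. The $V_n(z)$ are open, and by the definition of $\tau$ they form a neighborhood base at $z$; so (a) holds. By (ii), $\pi^{-1}(J)\in\tau$ for open $J$, and $\sigma=\sigma^{-1}$ permutes the basic sets; so (b) holds. For (c), let $\overline{\pi(A)}\cap\overline{\pi(B)}$ be uncountable. Choose countable $A'\subset A$ and $B'\subset B$ with $\pi(A')$ dense in $\pi(A)$ and $\pi(B')$ dense in $\pi(B)$. The closures of the projections are unchanged, so $(A',B')=(A_\zeta,B_\zeta)$ for some $\zeta$. Every $V_n(p_{\xi(\zeta)},1)$ contains $a_n$ and $a_{n+1}$, one from $A'$ and one from $B'$. Hence $(p_{\xi(\zeta)},1)\in\operatorname{cl}_\tau A\cap\operatorname{cl}_\tau B$.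
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Give $Z$ the topology of Proposition~\ref{prop:top} and form the midpoint space $K$ of Section~\ref{sec:double}. Then $Z$ is not Lindel\"of by \eqref{eq:notL}, (U) holds by Lemma~\ref{lem:U}, and (A) holds by Proposition~\ref{prop:A}. Proposition~\ref{prop:extension} gives the theorem.
\end{proof}

\section{Continuous extensions}\label{sec:cont}

\subsection*{Compact convex sets}
We use \emph{Bauer's maximum principle}: a continuous convex function on a nonempty compact convex set attains its maximum at an extreme point. The proof tests the hypothesis on squares of affine functions, whose strict convexity detects proper midpoints.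

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $y\in\overline{\operatorname{ext}X}$, the closure taken in $X$, and let $y=\frac12(a+b)$ with $a,b\in X$. Let $u$ be a continuous real affine function on $X$. The function $u^2|_{\operatorname{ext}X}$ is bounded and continuous; let $v$ be a continuous affine extension of it. The continuous convex function $u^2-v$ vanishes on $\operatorname{ext}X$, so $u^2\le v$ on $X$ by Bauer's principle, and $u^2=v$ on $\overline{\operatorname{ext}X}$ by continuity. Hence
\[
u(y)^2=v(y)=\tfrac12(v(a)+v(b))\ge\tfrac12(u(a)^2+u(b)^2)=u(y)^2+\tfrac14(u(a)-u(b))^2,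
\]
where the last equality uses $u(y)=\frac12(u(a)+u(b))$. So $u(a)=u(b)$. Continuous linear functionals separate points by the Hahn--Banach theorem, so $a=b$ and $y\in\operatorname{ext}X$. Thus $\operatorname{ext}X$ is closed in $X$, hence compact.
\end{proof}

Continuity of $v$ enters decisively in the equality $v(y)=u(y)^2$, and Example~\ref{ex:one} with $Y=\mathbb N$ shows that the conclusion fails for extensions of class $1$. For a dual ball the argument is not available, since $u^2$ is not odd. In particular nothing excludes the point $0$ from the closure of the boundary: $0$ is the midpoint of $\varphi$ and $-\varphi$, and an odd $f$ has $\frac12(f(\varphi)+f(-\varphi))=0$. We now build a ball whose boundary is a compact space with the point $0$ removed, and in which every continuous odd function tends to $0$ at the removed point.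

\subsection*{An equivariant function space}
Let $\mathbb D=\{\lambda\in\mathbb F:|\lambda|\le1\}$, let $T=\mathbb D^{\omega_1}$ be the compact product over the first uncountable ordinal, and let $T_0=T\setminus\{0\}$. The compact group $S$ acts continuously on $T$ by coordinatewise multiplication and fixes $0$. Put
\[
E=\{f\in C(T,\mathbb F):f(\alpha t)=\alpha f(t)\text{ for all }\alpha\in S,\ t\in T\}.
\]
Each $f\in E$ has $f(0)=f(-0)=-f(0)$, so $f(0)=0$. Let $d\alpha$ be the normalized Haar measure on $S$ (for $\mathbb F=\mathbb R$, mass $\frac12$ at each of $\pm1$). For $\mu\in M(T)$ let $\alpha\cdot\mu$ be the image of $\mu$ under the homeomorphism $t\mapsto\alpha t$; thus $\int f\,d(\alpha\cdot\mu)=\int f(\alpha t)\,d\mu(t)$ for bounded Borel $f$. For $\gamma<\omega_1$ let $O_\gamma=\{t\in T:t_\gamma\ne0\}$, and let $e_\gamma\in T_0$ have coordinate $1$ at $\gamma$ and $0$ elsewhere.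

\begin{lemma}\label{lem:EL1}
$E$ is an $L_1$-predual.
\end{lemma}

\begin{proof}
We identify $E^*$ with a space of equivariant measures. This space is not a lattice, so we multiply by a unimodular function that turns equivariant measures into invariant ones.

\emph{Equivariant measures.} Let $Pf(t)=\int_S\bar\alpha f(\alpha t)\,d\alpha$ for $f\in C(T)$. The integrand is continuous on the compact space $S\times T$, so $Pf\in C(T)$ and $\|Pf\|\le\|f\|$. Invariance of $d\alpha$ gives, for $\beta\in S$,
\begin{equation}\label{eq:P}
\int_S\bar\alpha f(\beta\alpha t)\,d\alpha=\beta\int_S\overline{\beta\alpha}\,f(\beta\alpha t)\,d\alpha=\beta\,Pf(t).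
\end{equation}
The left side is $Pf(\beta t)$, so $Pf\in E$; and $Pf=f$ for $f\in E$. So $P$ is a contractive projection onto $E$, and $Q=P^*$ is a contractive projection on $M(T)$ with kernel $E^\perp$. Let $M_h=QM(T)$. The map $\mu\mapsto\mu|_E$ is injective on $M_h$. If $\varphi=\mu|_E$ with $\|\mu\|=\|\varphi\|$, then $Q\mu\in M_h$ represents $\varphi$, because $\mu-Q\mu\in E^\perp$, and $\|\varphi\|\le\|Q\mu\|\le\|\varphi\|$. Hence $E^*$ is isometric to $M_h$. We claim that
\[
M_h=\{\mu\in M(T):\alpha\cdot\mu=\alpha\mu\text{ for all }\alpha\in S\}.
\]
If $\mu=Q\mu$, then $\int f\,d\mu=\int Pf\,d\mu$ for all $f\in C(T)$. The left side of \eqref{eq:P} is also $Pf_\beta(t)$ for $f_\beta(t)=f(\beta t)$, so $\int f_\beta\,d\mu=\int Pf_\beta\,d\mu=\beta\int Pf\,d\mu=\beta\int f\,d\mu$, that is, $\beta\cdot\mu=\beta\mu$. Conversely, if $\alpha\cdot\mu=\alpha\mu$ for all $\alpha$, Fubini's theorem gives $\int Pf\,d\mu=\int_S\bar\alpha\alpha\int f\,d\mu\,d\alpha=\int f\,d\mu$, so $Q\mu=\mu$. Each $\mu\in M_h$ has $\mu(\{0\})=0$: take $\alpha=-1$ and evaluate at $\{0\}$.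

\emph{The unimodular function.} For $t\in T_0$ let $\gamma(t)=\min\{\gamma:t_\gamma\ne0\}$ and $\theta(t)=t_{\gamma(t)}/|t_{\gamma(t)}|$. Then $|\theta|=1$ and $\theta(\alpha t)=\alpha\theta(t)$. The definition has uncountably many cases, so measurability needs an argument. For $\zeta<\omega_1$ let $T_{<\zeta}=\bigcup_{\gamma<\zeta}O_\gamma$, an open $S$-invariant set. It is the union of the countably many Borel sets $O_\gamma\setminus\bigcup_{\beta<\gamma}O_\beta$, $\gamma<\zeta$, on each of which $\theta$ is continuous; so $\theta_\zeta=\theta1_{T_{<\zeta}}$ is Borel on $T$, and $\theta_\zeta(\alpha t)=\alpha\theta_\zeta(t)$. If $\mu(\{0\})=0$, then by inner regularity $|\mu|$ is carried by a countable union of compact subsets of $T_0$, each covered by finitely many $O_\gamma$. So $|\mu|$ is carried by $T_{<\zeta}$ for all large $\zeta<\omega_1$, and $\theta\mu:=\theta_\zeta\mu$ and $\bar\theta\mu:=\overline{\theta_\zeta}\mu$ do not depend on such $\zeta$. On the space of measures with no mass at $0$ the maps $\mu\mapsto\theta\mu$ and $\mu\mapsto\bar\theta\mu$ are linear isometries, inverse to each other.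

\emph{Invariant measures.} Let $M_0=\{\lambda\in M(T):\lambda(\{0\})=0,\ \alpha\cdot\lambda=\lambda\text{ for all }\alpha\in S\}$. For $\mu\in M_h$, $\lambda\in M_0$, $f\in C(T)$ and large $\zeta$,
\begin{align*}
\int f(\alpha t)\theta_\zeta(t)\,d\mu&=\bar\alpha\int(f\theta_\zeta)(\alpha t)\,d\mu=\bar\alpha\alpha\int f\theta_\zeta\,d\mu,\\
\int f(\alpha t)\overline{\theta_\zeta(t)}\,d\lambda&=\alpha\int(f\overline{\theta_\zeta})(\alpha t)\,d\lambda=\alpha\int f\overline{\theta_\zeta}\,d\lambda.
\end{align*}
So $\theta\mu\in M_0$ and $\bar\theta\lambda\in M_h$, and $M_h$ is isometric to $M_0$. The real measures in $M_0$ form a norm-closed subspace of $M_{\mathbb R}(T)$, and a sublattice because $\alpha\cdot|\lambda|=|\alpha\cdot\lambda|$. In the complex case the real and imaginary parts of $\lambda\in M_0$ belong to $M_0$. By Lemma~\ref{lem:L1}, $E^*\cong M_0$ is an $L^1$-space.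
\end{proof}

To find the extreme points we need elements of $E$ that peak along a given orbit $St=\{\alpha t:\alpha\in S\}$.

\begin{lemma}\label{lem:peak}
Let $t\in T_0$ and let $L\subset T\setminus St$ be compact. There is $f\in E$ with $\|f\|\le1$, $f(t)=1$ and $f=0$ on $L$.
\end{lemma}

\begin{proof}
Pick $\gamma$ with $r=|t_\gamma|>0$ and put $f_0(u)=(u_\gamma/t_\gamma)\,r/\max(r,|u_\gamma|)$. Then $f_0\in E$, $|f_0|\le1$ and $f_0(t)=1$. The set $SL=\{\alpha u:\alpha\in S,\ u\in L\}$ is compact and $S$-invariant, and it is disjoint from $St$ because $\alpha u=\beta t$ would give $u\in St$. By Urysohn's lemma there is a continuous $\psi_0\colon T\to[0,1]$ equal to $1$ on $St$ and $0$ on $SL$. The average $\psi(u)=\int_S\psi_0(\alpha u)\,d\alpha$ is continuous, $S$-invariant, and has the same values on $St$ and $SL$. Take $f=\psi f_0$.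
\end{proof}

\begin{lemma}\label{lem:Eext}
The map $t\mapsto\varepsilon_t|_E$ is a homeomorphism of $T_0$ onto $\operatorname{ext}B_{E^*}$, and $\varepsilon_{\alpha t}|_E=\alpha\,\varepsilon_t|_E$ for $\alpha\in S$.
\end{lemma}

\begin{proof}
The last formula is the definition of $E$. We show that $E$ separates the points of $T$. Of two distinct points one is nonzero; call it $t$ and the other $u$. If $u\notin St$, Lemma~\ref{lem:peak} with $L=\{u\}$ gives $f(t)=1$, $f(u)=0$. If $u=\alpha t$ with $\alpha\ne1$, any $f\in E$ with $f(t)=1$ has $f(u)=\alpha\ne1$. So the continuous map $t\mapsto\varepsilon_t|_E$ is a homeomorphism of the compact space $T$ onto its image in $(B_{E^*},w^*)$.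

Let $\varphi\in\operatorname{ext}B_{E^*}$. The set $W=\{\mu\in B_{M(T)}:\mu|_E=\varphi\}$ is nonempty, weak$^*$ compact and convex, so it has an extreme point $\mu$ by the Krein--Milman theorem. If $\mu=\frac12(\mu_1+\mu_2)$ with $\mu_j\in B_{M(T)}$, then $\mu_j|_E=\varphi$ since $\varphi$ is extreme, so $\mu_j\in W$ and $\mu_j=\mu$. Thus $\mu$ is extreme in $B_{M(T)}$, and Lemma~\ref{lem:ext} gives $\varphi=\alpha\varepsilon_t|_E=\varepsilon_{\alpha t}|_E$. Here $t\ne0$, because $\varepsilon_0|_E=0$ is not extreme.

Conversely, let $t\in T_0$ and $\varepsilon_t|_E=\frac12(\varphi_1+\varphi_2)$ with $\|\varphi_j\|\le1$. Fix $j$ and write $\varphi_j=\mu|_E$ with $\|\mu\|\le1$, $\mu=w|\mu|$. For $L$ and $f$ as in Lemma~\ref{lem:peak}, the numbers $\varphi_1(f),\varphi_2(f)\in\mathbb D$ have mean $1$, so $\int f\,d\mu=1$. By \eqref{eq:equality}, $\|\mu\|=1$ and $fw=1$ almost everywhere, whence $|\mu|(L)=0$. By inner regularity $|\mu|$ is carried by $St$. Fix one such $f$ and let $h\in E$. On $St$ we have $h=h(t)f$, since $h(\alpha t)=\alpha h(t)$ and $f(\alpha t)=\alpha$. Therefore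
\[
\varphi_j(h)=\int_{St}h(t)fw\,d|\mu|=h(t),
\]
so $\varphi_j=\varepsilon_t|_E$ and $\varepsilon_t|_E$ is extreme.
\end{proof}

The last ingredient uses the uncountability of $\omega_1$: countably many continuity conditions involve countably many coordinates, and a remaining coordinate can be set to $1$ or to $-1$ at no cost.

\begin{lemma}\label{lem:vanish}
If $f\colon T_0\to\mathbb F$ is continuous and $f(-t)=-f(t)$ for all $t\in T_0$, then $f(t)\to0$ as $t\to0$.
\end{lemma}

\begin{proof}
Suppose not. Then there is $\delta>0$ such that every neighborhood of $0$ contains $t\in T_0$ with $|f(t)|\ge\delta$. Choose inductively $t^n\in T_0$ and finite sets $C_n\subset\omega_1$ as follows. Given $C_1,\dots,C_{n-1}$, take $t^n\in T_0$ with $|f(t^n)|\ge\delta$ and $|t^n_\gamma|<1/n$ for $\gamma\in C_1\cup\dots\cup C_{n-1}$. Since $T_0$ is open in $T$ and $f$ is continuous at $t^n$, a basic neighborhood of $t^n$ lies in $T_0$ and has $|f-f(t^n)|<1/n$ on it; let $C_n$ be the finite set of coordinates that define it. Then every $u\in T$ equal to $t^n$ on $C_n$ lies in $T_0$ and satisfies $|f(u)-f(t^n)|<1/n$.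

Let $C=\bigcup_nC_n$ and pick $\beta\in\omega_1\setminus C$. Let $u^n$ and $w^n$ be equal to $t^n$ on $C$, equal to $1$ and $-1$ respectively at $\beta$, and equal to $0$ elsewhere. For $\gamma\in C_k$ and $n>k$ we have $|t^n_\gamma|<1/n$, so $u^n\to e_\beta$ and $w^n\to-e_\beta$ in $T_0$. Hence $f(u^n)\to f(e_\beta)$ and $f(w^n)\to-f(e_\beta)$. Both $f(u^n)$ and $f(w^n)$ are within $1/n$ of $f(t^n)$, so $f(t^n)$ converges to $f(e_\beta)$ and to $-f(e_\beta)$. Thus $f(t^n)\to0$, which contradicts $|f(t^n)|\ge\delta$.
\end{proof}

Over a countable index set the lemma fails: on $\mathbb D^{\mathbb N}\setminus\{0\}$ the continuous odd function $f(t)=t_1/\sum_n2^{-n}|t_n|$ equals $2$ at $re_1$ for all $0<r\le1$.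

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
$E$ is an $L_1$-predual by Lemma~\ref{lem:EL1}, and $\operatorname{ext}B_{E^*}\cong T_0$ by Lemma~\ref{lem:Eext}. The open cover $\{O_\gamma:\gamma<\omega_1\}$ of $T_0$ has no countable subcover, since $e_\beta$ belongs to $O_\gamma$ only for $\gamma=\beta$. So $\operatorname{ext}B_{E^*}$ is not Lindel\"of. Let $g$ be a continuous odd (homogeneous) function on $\operatorname{ext}B_{E^*}$ and put $f(t)=g(\varepsilon_t|_E)$ for $t\in T_0$. By Lemma~\ref{lem:Eext}, $f$ is continuous and $f(\alpha t)=\alpha f(t)$ for $\alpha\in S$. By Lemma~\ref{lem:vanish}, setting $f(0)=0$ gives a continuous function on $T$, so $f\in E$. As a functional on $E^*$, $f$ takes the value $f(t)=g(\varepsilon_t|_E)$ at $\varepsilon_t|_E$, so $g$ is the restriction of $f$ to $\operatorname{ext}B_{E^*}$.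
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alfsen}
Alfsen, \emph{Compact Convex Sets and Boundary Integrals}.

\bibitem{KS}
Ond\v{r}ej F.K. Kalenda and Ji\v{r}\'i Spurn\'y, \emph{Baire classes of affine vector-valued functions}, arXiv:1411.1874 (2014).

\bibitem{Phelps}
Phelps, \emph{Lectures on Choquet's Theorem}.

\end{thebibliography}
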